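# Computable bi-orders on metabelian groups

## 1. The group $K\rtimes U$ over one real quadratic field

Let $p$ be a prime, let $K=\mathbb Q(r)$ with $r^2=p$, and let $U$ be a subgroup of $K^\times$ that is free abelian with a finite basis $u_1,\dots,u_d$. Form $K\rtimes U$, the set of pairs $(m,u)$ with
$$(m,u)(m',u')=(m+um',\,uu').\qquad (1)$$
Such a group is metabelian (solvable of derived length at most $2$): $K$ is abelian and normal, with abelian quotient $U$. A direct computation with $(m',u')^{-1}=(-u'^{-1}m',u'^{-1})$ gives the formula on which everything in the first half rests:
$$(m',u')(m,1)(m',u')^{-1}=(u'm,1).\qquad (2)$$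

**Definition (orders on groups).** A *bi-order* on a group is a linear order invariant under left and right multiplication; a group with a bi-order is *bi-orderable*. A *left-order* is a linear order invariant under left multiplication.

Orders are handled through their positive elements. If $P\subset G$ satisfies $PP\subseteq P$ and $G=P\sqcup P^{-1}\sqcup\{1\}$, then "$g\prec h$ iff $g^{-1}h\in P$" is a left-order, and it is a bi-order exactly when $gPg^{-1}\subseteq P$ for all $g$. In a bi-order, $x$ and $gxg^{-1}$ always have the same sign. For instance, $\langle x,t\mid txt^{-1}=x^{-1}\rangle$, in which $x\neq 1$, is not bi-orderable: $x$ and $x^{-1}$ would have the same sign.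

**Definition (computability).** Let $G$ be a countable group generated by $X$. A presentation $\langle X\mid R\rangle$ of $G$ is *recursively enumerated* if $X$ and $R\subseteq (X\cup X^{-1})^*$ are recursively enumerated; equivalently, if $\{u\in(X\cup X^{-1})^*\mid u=_G1\}$ is. For a recursively enumerated generating set $X=\{x_1,x_2,\dots\}$, the group $G$ is a *computable group* with respect to $X$ if $\{u\in(X\cup X^{-1})^*\mid u=_G1\}$ is recursive. A linear order $\preceq$ on $G$ is *computable* with respect to $X$ if $\{(u,v)\mid u\preceq v\}$, a set of pairs of words over $X\cup X^{-1}$, is recursive. A group *possesses a presentation with computable bi-order* if it has a generating set $X$ with respect to which it is a computable group and carries a computable bi-order.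

For example, $\mathbb Z$ with $X=\{x\}$ is computable, since a word is trivial iff its exponent sum is $0$, and the usual order is a computable bi-order.

**Proposition 1.** Suppose that one of the two embeddings $\sigma:K\to\mathbb R$ satisfies $\sigma(U)\subset\mathbb R_{>0}$. Then $K\rtimes U$ possesses a presentation with computable bi-order.

**Proof.** Order $U$ lexicographically by the exponents with respect to $u_1,\dots,u_d$. Call $(m,u)$ positive if $u\succ1$, or if $u=1$ and $\sigma(m)>0$. The positive set is closed under products: if one of the factors has $U$-component $\succ1$, so does the product; if both have $U$-component $1$, the values $\sigma(m)$ add. The group is the disjoint union of the positive set, its inverse and $\{1\}$. Conjugation does not change the $U$-component, and by (2) it sends $(m,1)$ to $(u'm,1)$, where $\sigma(u'm)=\sigma(u')\sigma(m)$ has the sign of $\sigma(m)$. So we have a bi-order.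

As generators take symbols $y_{a,b}$ ($a,b\in\mathbb Q$) for $(a+br,1)$ and $t_i$ for $(0,u_i)$. A word is evaluated by exact arithmetic in $K$, and the exponents of its $U$-component are the exponent sums of the $t_i$. The sign of $\sigma(a+br)=a\pm b\sqrt p$ is decided by comparing signs and, if necessary, $a^2$ with $pb^2$. So word problem and order are decidable. $\square$

Look at three subgroups $U$. If $U=\langle r\rangle$, put $s=(0,r)$, $x=(m,1)$ with $m\ne0$, and $z=(rm,1)$. Then $sxs^{-1}=z$, so $x$ and $z$ have the same sign in every bi-order. If $U=\langle -r\rangle$, then $s=(0,-r)$ gives $sxs^{-1}=z^{-1}$, so $x$ and $z$ have opposite signs in every bi-order. If $U=\langle p+r\rangle$, both embeddings are positive on $U$, because $p\pm\sqrt p>0$; both choices are allowed.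

Proposition 1 used one bit of information: which embedding to take. The algorithm has this bit built in. For a finite direct sum of such groups, call an element positive if its nontrivial component of largest index is positive; finitely many bits are built in, and nothing changes. For an *infinite* sum the same gluing needs infinitely many bits, and no finite program can store them. It would have to compute them from the group. Can it always?

## 2. The problem and two theorems

**Problem.** Is it true that every computable metabelian bi-orderable group possesses a presentation with computable bi-order?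

This problem is from Arman Darbinyan, "Computability, orders, and solvable groups", arXiv:1909.05720 (2019). Two facts surround it. Solomon: every bi-orderable computable abelian group possesses a presentation with computable bi-order. On the other hand, there is a computable bi-orderable group without such a presentation, and it can be chosen two-generated and solvable of derived length $3$. Metabelian groups lie in between. The answer is no.

**Definition (separators).** Let $A,B\subseteq\mathbb N=\{1,2,\dots\}$ be disjoint. A *separator* of $A$ and $B$ is a set $C$ with $A\subseteq C$ and $C\cap B=\emptyset$. The sets are *recursively inseparable* if no separator is recursive.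

The standard example is $A=\{e:\varphi_e(e)=0\}$, $B=\{e:\varphi_e(e)=1\}$, which are recursively enumerable (r.e.). Suppose that $C$ is a recursive separator, and let $\varphi_e$ be its characteristic function. If $e\in C$, then $\varphi_e(e)=1$, so $e\in B$, which is disjoint from $C$. If $e\notin C$, then $\varphi_e(e)=0$, so $e\in A\subseteq C$. Both are impossible. A textbook theorem says that every separator of these two sets has *PA degree*, that is, computes a complete consistent extension of Peano arithmetic.

**Theorem A.** There is a computable bi-orderable metabelian group $G$ such that, for every generating set $Y$ with respect to which $G$ is computable, no bi-order of $G$ is computable with respect to $Y$. Moreover: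

1. $G$ can be chosen so that every bi-order of $G$, in every computable presentation, computes a separator of $\{e:\varphi_e(e)=0\}$ and $\{e:\varphi_e(e)=1\}$ (so it has PA degree). In one fixed computable presentation, conversely, every such separator computes a bi-order.
2. In that presentation $G$ has a computable left-order.

**Theorem B.** Every finitely generated bi-orderable metabelian group $G$ has a bi-order that is computable with respect to every generating set for which $G$ is computable.

So the group in Theorem A is necessarily not finitely generated. Since there are two-generated examples of derived length $3$, "metabelian" in Theorem B cannot be replaced by "solvable of derived length $3$". Sections 3–5 prove Theorem A, and Sections 6–12 prove Theorem B.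

## 3. Marking each quadratic field by $\theta_n=p_n+r_n$

We want one component $G_n$ for each $n$, with the bit "same sign or opposite sign" forced to be *same* for $n\in A$ and *opposite* for $n\in B$. The subgroups of Section 1 suggest $U_n=\langle r_n\rangle$ for $n\in A$, $U_n=\langle -r_n\rangle$ for $n\in B$, and $U_n=1$ otherwise.

This does not suffice. We must read the bit from an arbitrary presentation, for every $n$, without knowing where $n$ lies. In $G_n$ the available test is to search for $x\ne1$ and $s$ with $s^2xs^{-2}=x^{p_n}$. Inside $G_n$ this search stops only if $n\in A\cup B$. Even when it stops, it yields $sxs^{-1}$, which has the sign of $x$ in *every* bi-order; and $s^2xs^{-2}=x^{p_n}$ holds for $r_n$ and $-r_n$ alike. We need a route from $x=m$ to $r_nm$ that exists for every $n$ and does not use $\pm r_n$ as a conjugator.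

The remedy is an extra element $\theta_n$ of $U_n$, present for all $n$, with $\theta_n-p_n=r_n$. Then $r_nm=\theta_nm-p_nm$ is expressible through conjugation by $\theta_n$ alone.

**Construction.** Let $A,B\subset\mathbb N$ be disjoint, r.e. and recursively inseparable. Let $p_n$ be the $n$-th odd prime, $K_n=\mathbb Q(r_n)$ with $r_n^2=p_n$, and $\theta_n=p_n+r_n$. Let $U_n\le K_n^\times$ be generated by

- $\theta_n$ if $n\notin A\cup B$;
- $\theta_n$ and $r_n$ if $n\in A$;
- $\theta_n$ and $-r_n$ if $n\in B$.

Put $G_n=K_n\rtimes U_n$ with multiplication (1), and let $G=\bigoplus_nG_n$ be the restricted direct sum. It is metabelian: $\bigoplus K_n$ is abelian and normal, with abelian quotient $\bigoplus U_n$.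

**Lemma 2.** The group $U_n$ is free abelian on the listed generators, hence torsion-free. Moreover $p_n-r_n\notin U_n$.

**Proof.** Drop the index $n$ and let $N$ be the norm of $K/\mathbb Q$. Then $N(\theta)=p^2-p=p(p-1)$ and $N(\pm r)=-p$. As $p$ is odd, $p-1\ge2$ has a prime divisor $\ell$, and $\ell\neq p$.

If $\theta^i(\pm r)^j=1$, then $(p(p-1))^i(-p)^j=1$. The $\ell$-adic valuation of the left side is $i\,v_\ell(p-1)$, so $i=0$. Then $(-p)^j=1$, so $j=0$.

Suppose that $p-r=\theta^i(\pm r)^j$ (with $j=0$ if $n\notin A\cup B$). Norms give $p(p-1)=(p(p-1))^i(-p)^j$. Comparing $\ell$-adic valuations gives $i=1$. So $(-p)^j=1$ and $j=0$, and $p-r=\theta=p+r$, a contradiction. $\square$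

**Lemma 3.** $G$ is bi-orderable.

**Proof.** Let $\sigma_n:K_n\to\mathbb R$ be the embedding with $r_n\mapsto-\sqrt{p_n}$ if $n\in B$ and $r_n\mapsto\sqrt{p_n}$ otherwise. Since $\sigma_n(\theta_n)=p_n\pm\sqrt{p_n}>0$, and $\sigma_n(r_n)>0$ for $n\in A$, and $\sigma_n(-r_n)>0$ for $n\in B$, we have $\sigma_n(U_n)\subset\mathbb R_{>0}$. By Lemma 2, $U_n$ has a finite basis, so the proof of Proposition 1 gives a bi-order of $G_n$. In $G$, call $g\ne1$ positive if its nontrivial component of largest index is positive. For positive $g,h$ the top component of $gh$ is that of one factor (different top indices) or a product of two positive elements (equal top indices), so the set is closed under products. Together with its inverse and $\{1\}$ it partitions $G$. Conjugation acts componentwise and preserves it. $\square$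

**Lemma 4.** $G$ is a computable group.

**Proof.** The set $A\cup B$ is infinite, since otherwise $A$ would be finite and so a recursive separator. Let $e_0,e_1,\dots$ be a one-to-one recursive enumeration of $A\cup B$. Take as generators the symbols

- $y_{n,a,b}$ ($n\in\mathbb N$, $a,b\in\mathbb Q$), denoting $a+br_n\in K_n\le G_n$;
- $t_n$, denoting $(0,\theta_n)\in G_n$;
- $s_k$ ($k\ge0$), denoting, with $n=e_k$, the element $(0,r_n)\in G_n$ if $n\in A$ and $(0,-r_n)\in G_n$ if $n\in B$.

Given $k$, compute $n=e_k$ and enumerate both $A$ and $B$ until $n$ appears; then we know which of the two it is. So every word can be evaluated by exact arithmetic in finitely many $G_n\subset K_n\times K_n^\times$, and the word problem is decidable. $\square$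

The special generator for $n$ is attached to the *stage* $k$ at which $n$ is enumerated. This is why the presentation is computable although the set $\{n : U_n\text{ has rank }2\}=A\cup B$ need not be.

## 4. An equation that finds $\sqrt{p_n}$ in every presentation

We now face an unknown generating set $Y$. The names of Lemma 4 are lost, and we must recognize elements of $K_n$ and conjugators acting as $\theta_n$ by a group equation. The minimal polynomial of $\theta_n$ is $T^2-2p_nT+(p_n^2-p_n)$, because $(\theta_n-p_n)^2=p_n$. Its group version is the equation $E_n(x,t)$:
$$t^2xt^{-2}\cdot(txt^{-1})^{-2p_n}\cdot x^{\,p_n^2-p_n}=1.\qquad(3)$$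

A polynomial has several roots, and this is the danger. Suppose that we had used $p=3$ and the unit $\theta=2+\sqrt3$, with minimal polynomial $T^2-4T+1$, and $U=\langle\theta,r\rangle$ with $r=\sqrt3$. The other root $2-\sqrt3=\theta^{-1}$ also lies in $U$. A search for solutions could return $t$ acting as $\theta^{-1}$, and then $(t-2)m=-rm$ instead of $rm$: the bit read off would depend on the solution found. The second part of Lemma 2 excludes exactly this for our $\theta_n$.

**Lemma 5.** For $x,t\in G$: ($x\neq1$ and $E_n(x,t)$) if and only if $x\in K_n\setminus\{0\}$ (in the component $G_n$) and the $U_n$-component of $t$ is $\theta_n$.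

**Proof.** ($\Leftarrow$) By (2), $t$ acts on $x=m\in K_n$ as multiplication by $\theta_n$, so in additive notation (3) reads $(\theta_n^2-2p_n\theta_n+p_n^2-p_n)m=0$, which holds.

($\Rightarrow$) Let $x_j\ne1$ be any nontrivial component of $x$, and map (3) to the abelian group $U_j$. There $t$ cancels, and the image of $x_j$ raised to the power $1-2p_n+p_n^2-p_n=p_n^2-3p_n+1$ is $1$. This exponent is nonzero, since the polynomial $T^2-3T+1$ has discriminant $5$, not a square. As $U_j$ is torsion-free, the image of $x_j$ in $U_j$ is $1$, so $x_j=m\in K_j\setminus\{0\}$.

Let $u\in U_j$ be the $U_j$-component of $t$. By (2), equation (3) says $(u^2-2p_nu+p_n^2-p_n)m=0$, that is, $(u-p_n)^2=p_n$ in $K_j$. So $p_n=(a+br_j)^2$ with $a,b\in\mathbb Q$, and then $2ab=0$. If $b=0$, then $p_n=a^2$, which is impossible. So $a=0$ and $p_n=b^2p_j$, which forces $j=n$. Hence $x$ has only the component $x_n=m\in K_n\setminus\{0\}$, and $u=p_n\pm r_n$. By Lemma 2, $u\ne p_n-r_n$, so $u=\theta_n$. $\square$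

**Proof of the main statement of Theorem A and of the first half of item 1.** Let $G$ be computable with respect to $Y$ and let $\preceq$ be any bi-order of $G$. We compute a separator from $\preceq$.

For each $n$, search for words $x,t$ over $Y\cup Y^{-1}$ with $x\ne1$ and $E_n(x,t)$. Such pairs exist by Lemma 5, and the search is effective because the word problem is decidable. For the first pair found, put
$$z=txt^{-1}x^{-p_n}.$$
By Lemma 5, $x=m\in K_n\setminus\{0\}$ and $t$ acts on it as $\theta_n$, so $z=(\theta_n-p_n)m=r_nm\neq0$. Put $n\in C$ iff $z$ and $x$ have the same $\preceq$-sign. The set $C$ is recursive in $\preceq$.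

If $n\in A$, then $s=(0,r_n)\in G_n$ and $sxs^{-1}=r_nm=z$ by (2), so $z$ and $x$ have the same sign and $n\in C$. If $n\in B$, then $s=(0,-r_n)\in G_n$ and $sxs^{-1}=-r_nm=z^{-1}$, so $z$ and $x$ have opposite signs and $n\notin C$. Thus $A\subseteq C$ and $B\cap C=\emptyset$. If $\preceq$ were computable with respect to $Y$, then $C$ would be recursive, contradicting inseparability. With $A=\{e:\varphi_e(e)=0\}$ and $B=\{e:\varphi_e(e)=1\}$ we get the first half of item 1. $\square$

For $n\notin A\cup B$ the answer to "is $n\in C$?" may depend on $\preceq$. It need not be predictable; only its existence matters.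

## 5. Bi-orders from separators, and a computable left-order

**Proof of the rest of Theorem A.** Take the generators of Lemma 4, and let $C$ be a separator of $A$ and $B$. In Lemma 3 use instead the embedding $r_n\mapsto\sqrt{p_n}$ if $n\in C$ and $r_n\mapsto-\sqrt{p_n}$ if $n\notin C$. Always $\sigma_n(\theta_n)=p_n\pm\sqrt{p_n}>0$. If $n\in A$, then $n\in C$ and $\sigma_n(r_n)=\sqrt{p_n}>0$. If $n\in B$, then $n\notin C$ and $\sigma_n(-r_n)=\sqrt{p_n}>0$. So $\sigma_n(U_n)\subset\mathbb R_{>0}$, and we get a bi-order as before.

It is computable from $C$. Given a word, evaluate it and find its nontrivial component of largest index $n$. The exponents of its $U_n$-component are read off from the word: the exponent of $\theta_n$ is the exponent sum of $t_n$, and the exponent of the second generator, if there is one, is the exponent sum of the $s_k$ with $e_k=n$. If the $U_n$-component is not $1$, they give the sign. If it is $1$, the sign of $a\pm b\sqrt{p_n}$ is decided after one question to $C$. This proves the second half of item 1.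

For item 2, always use $r_n\mapsto\sqrt{p_n}$. The positive set need not be conjugation invariant now, since $-r_n$ may lie in $U_n$. But closure under products and the partition $G=P\sqcup P^{-1}\sqcup\{1\}$ never used positivity of $\sigma_n$ on $U_n$: in $G_n$, a product of two elements with $U_n$-components $\succeq1$, not both $1$, has $U_n$-component $\succ1$, and elements with trivial $U_n$-component simply add. So we get a left-order, computable by the same procedure without an oracle. $\square$

## 6. Finitely generated groups as modules over $\mathbb Z[Q]$

Now let $G$ be finitely generated. The infinite sum of independent signs is no longer available, and we shall see that a finite amount of information suffices to describe a bi-order.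

A theorem of P. Hall says that finitely generated metabelian groups are finitely presented in the metabelian variety (defined by finitely many relations together with the metabelian law) and residually finite. Hence their word problem is solvable: enumerate consequences of the relations on one side, and finite metabelian quotients on the other. So $G$ is automatically computable with respect to a finite generating set $X$. Let $Y$ be any generating set for which $G$ is computable. Fix a word over $Y\cup Y^{-1}$ for each $x\in X$. Conversely, given $y\in Y$, search for a word over $X\cup X^{-1}$ whose translation equals $y$, using the word problem over $Y$. So words over $X$ and $Y$ are effectively intertranslatable, and it suffices to make a bi-order computable with respect to $X$.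

**Notation.** Let $Q\cong\mathbb Z^r$, written multiplicatively, $R=\mathbb Z[Q]$, and let $S$ be the set of nonzero elements of $R$ all of whose coefficients are $\ge0$. The set $S$ is closed under addition and multiplication. It contains $Q$ and the positive integers.

**Definition (invariant orders).** An *invariant order* on an $R$-module $M$ is a total order compatible with addition and preserved by multiplication by each $q\in Q$. The module is *$S$-torsion-free* if $sx=0$ with $s\in S$ implies $x=0$.

If $M$ has an invariant order, each $s\in S$ sends positive elements to positive elements, so $M$ is $S$-torsion-free. For $r=1$ and $Q=\langle x\rangle$: the module $R/(x-2)\cong\mathbb Z[1/2]$ has an invariant order, the usual one. The module $R/(x^2-x+1)$ is not $S$-torsion-free, because $(x+1)(x^2-x+1)=x^3+1\in S$ kills the class of $1$, which is nonzero.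

For a finitely generated module $M$ with fixed generators $m_1,\dots,m_k$, an order is *computable* if the sign of $\sum f_im_i$ is decidable from $(f_1,\dots,f_k)\in R^k$. On localizations and fraction fields elements are given as fractions, in the same sense.

**Lemma 6.** Let $G$ be a finitely generated bi-orderable metabelian group. There are a normal abelian subgroup $M$ with $Q:=G/M\cong\mathbb Z^r$ such that $M$, under conjugation, is a finitely generated $S$-torsion-free $R$-module. If $M$ has a computable invariant order, then $G$ has a bi-order computable with respect to $X$.

**Proof.** *Roots.* In a bi-ordered group $g<h$ implies $g^k<h^k$, so $k$-th roots are unique. If $g^k$ commutes with $h$ for some $k\ge1$, then $(hgh^{-1})^k=g^k$, so $hgh^{-1}=g$: already $g$ commutes with $h$.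

*The subgroup.* Let $M=\{g:g^k\in G'\text{ for some }k\ge1\}$, the preimage of the torsion subgroup of $G/G'$. It is normal, and $G/M$ is finitely generated, abelian and torsion-free, so $Q\cong\mathbb Z^r$. Some power of $g\in M$ lies in the abelian group $G'$ and commutes with $G'$, so $g$ commutes with $G'$. If also $g'\in M$, some power of $g'$ lies in $G'$ and so commutes with $g$; hence $g'$ commutes with $g$. So $M$ is abelian, and conjugation makes it an $R$-module. Since $G$ is finitely generated and $Q$ is finitely presented, $M$ is finitely generated as a normal subgroup, that is, as an $R$-module. A bi-order of $G$ restricts to an invariant order of $M$, so $M$ is $S$-torsion-free.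

*Back to the group.* Given an invariant order on $M$, order $Q$ lexicographically and call $u$ positive iff its image in $Q$ is $>1$, or $u\in M$ and $u>0$. This set is closed under products, it partitions $G$ together with its inverse and $\{1\}$, and conjugation preserves images in $Q$ and, by invariance, signs in $M$. So it defines a bi-order. It is computable if the order on $M$ is: compute the image of the word $u$ in $Q$; if it is trivial, search for an expression of $u$ in terms of module generators, checking candidates with the word problem, and apply the order of $M$. $\square$

So Theorem B follows from a statement about modules.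

**Theorem B′.** Every finitely generated $S$-torsion-free $R$-module $M$ has a computable invariant order.

The searches below need one decidability fact.

**Lemma 7.** Equality is decidable in every finitely generated $R$-module $M$. Consequently membership in fixed submodules and ideals is decidable, and for a prime $\mathfrak p$ the ring $R/\mathfrak p$ and the field $\operatorname{Frac}(R/\mathfrak p)$ are computable.

**Proof.** The ring $R$ is Noetherian, so $M$ is given by finitely many generators and relations, and "$x=0$" is r.e. For "$x\ne0$" we show that $M$ is residually finite; then finite quotients (finite $R$-modules with a tuple of elements satisfying the relations) can be enumerated until $x$ has a nonzero image.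

Let $x\neq0$, let $N$ be a submodule maximal subject to $x\notin N$, and let $\bar M=M/N$. Every nonzero submodule of $\bar M$ contains $\bar x$. So $R\bar x$ is simple, $R\bar x\cong R/\mathfrak m$ with $\mathfrak m$ maximal, and $R/\mathfrak m$ is finite because residue fields of finitely generated commutative rings at maximal ideals are finite. By the Artin–Rees lemma, $\mathfrak m^c\bar M\cap R\bar x\subseteq\mathfrak mR\bar x=0$ for some $c$. Thus $\mathfrak m^c\bar M$ does not contain $\bar x$, so it is $0$. Now $R/\mathfrak m^c$ is finite, since its layers $\mathfrak m^i/\mathfrak m^{i+1}$ are finite-dimensional over $R/\mathfrak m$; so the finitely generated $R/\mathfrak m^c$-module $\bar M$ is finite.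

For a submodule $N\le M$, apply the result to $M/N$. For $\mathfrak p$ prime, fractions $a/b$ with $b\notin\mathfrak p$ are compared by testing membership in $\mathfrak p$. $\square$

## 7. Filtration by domains $R/\mathfrak p$

This section replaces a general module by localizations of domains.

**Lemma 8.** Theorem B′ follows from Proposition 9.

**Proposition 9.** If $\mathfrak p$ is a prime of $R$ with $\mathfrak p\cap S=\emptyset$ and $D=R/\mathfrak p$, then $S^{-1}D$ has a computable invariant order.

**Proof of Lemma 8.** *The filtration.* Put $M_0=0$. Suppose that $M_i\ne M$ with $M/M_i$ $S$-torsion-free. A nonzero Noetherian module contains an element with prime annihilator, so choose $a_i\in M$ whose image in $M/M_i$ has prime annihilator $\mathfrak p_i$. Then $\mathfrak p_i\cap S=\emptyset$, as $M/M_i$ is $S$-torsion-free. Let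
$$M_{i+1}=\{x\in M: sx\in Ra_i+M_i\text{ for some }s\in S\}.$$
This is a submodule, since $S$ is multiplicatively closed. If $sx\in M_{i+1}$ with $s\in S$, then $s'sx\in Ra_i+M_i$ for some $s'\in S$, so $x\in M_{i+1}$; thus $M/M_{i+1}$ is $S$-torsion-free. As $a_i\in M_{i+1}\setminus M_i$, the ascending chain condition gives $M_l=M$ for some $l$.

*The maps.* For $x\in M_{i+1}$ choose $s\in S$, $f\in R$ with $sx-fa_i\in M_i$, and send $x\mapsto f/s\in S^{-1}(R/\mathfrak p_i)$. If also $s'x-f'a_i\in M_i$, then $(sf'-s'f)a_i\in M_i$, so $sf'-s'f\in\mathfrak p_i$ and $f/s=f'/s'$. So the map is well defined. It is $R$-linear: from $sx\equiv fa_i$ and $s'x'\equiv f'a_i$ we get $ss'(x+x')\equiv(s'f+sf')a_i$ and $s(gx)\equiv gfa_i$ for $g\in R$. Its kernel is $M_i$: if $f\in\mathfrak p_i$, then $sx\in M_i$, so $x\in M_i$; and for $x\in M_i$ take $s=1$, $f=0$. The map is computable, since $s$ and $f$ can be searched for by Lemma 7.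

*The order.* Take computable invariant orders on all $S^{-1}(R/\mathfrak p_i)$. Give $x\in M_{i+1}\setminus M_i$ the sign of its image. Let $x,y>0$ have levels $i\le j$. If $i<j$, the sum has level $j$ and the image of $y$. If $i=j$, the images are positive, so their sum is positive and nonzero, and $x+y$ has level $i$. So the order is additive. It is total, invariant, and computable, because the level of $x$ is decidable. $\square$

## 8. Positive real zeros and where they run out

How might one order $S^{-1}D$? The natural attempt is to look for a positive real zero of $\mathfrak p$, that is, a ring homomorphism $\eta:R\to\mathbb R$ with $\eta(Q)\subset\mathbb R_{>0}$ and $\eta(\mathfrak p)=0$. The image is then ordered invariantly. If the kernel is bigger than $\mathfrak p$, lift by powers of the kernel. Take $r=1$, $\mathfrak p=0$ and $\eta(x)=1$. The kernel is $(x-1)$, and we order $\mathbb Z[x^{\pm1}]$ by the sign of the first nonzero Taylor coefficient at $x=1$. Multiplication by $x$ does not change that coefficient, so the order is invariant and clearly computable.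

The attempt stops when $\mathfrak p$ has no positive real zero although $\mathfrak p\cap S=\emptyset$. Such $\mathfrak p$ exist. Let $Q=\langle x,y\rangle\cong\mathbb Z^2$, $f=y+(x-1)^2$ and $\mathfrak p=(f)$. Then $D=R/\mathfrak p\cong\mathbb Z[x^{\pm1},(x-1)^{-1}]$ with $y=-(x-1)^2$, so $\mathfrak p$ is prime. For $x,y>0$ the value of $f$ is positive, so there is no positive zero. There is not even a field order on $\operatorname{Frac}D$ with $y>0$, because $-y$ is a square.

Nevertheless $\mathfrak p\cap S=\emptyset$. Give $x$ weight $0$ and $y$ weight $-1$, and let $\operatorname{in}(g)$ be the part of $g\neq0$ of highest weight. Highest parts multiply in the graded domain $R$, so $\operatorname{in}(gf)=\operatorname{in}(g)\,(x-1)^2$ vanishes at $x=y=1$, while $\operatorname{in}(s)$ is positive there for $s\in S$.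

An invariant order can be seen by hand. For $0\ne d\in\mathbb Q(x)$ let $v$ be its order of vanishing at $x=1$, and write $v=2j+i$ with $i\in\{0,1\}$. Let $a$ be the value of $d(x-1)^{-v}$ at $x=1$, and call $d$ positive iff $(-1)^ja>0$. It is additive: if the orders of vanishing differ, the smaller one decides; if they agree, the values $(-1)^ja$ add. Multiplication by $x$ preserves $v$ and $a$. Multiplication by $y=-(x-1)^2$ raises $j$ by $1$ and changes the sign of $a$, so signs are preserved. The order is not compatible with multiplication in $D$, and it does not have to be. The zero has moved to infinity: it is a zero of the highest-weight part, where $y=0$.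

This suggests the plan. First, find a weight $w$ and a positive point at which all highest-weight parts of elements of $\mathfrak p$ vanish (Sections 9 and 10). Then use a discrete valuation with a sign twist, as above, to order a field $F=\operatorname{Frac}(R/\mathfrak p'')$ with $\mathfrak p''\supseteq\mathfrak p$ (Section 11). Last, lift from $F$ to $S^{-1}D$ by powers of a maximal ideal (Section 12).

## 9. Maximal cones: some invariant order exists

The weight will be extracted from an invariant order, not assumed computable. Its existence is pure Zorn.

**Lemma 10.** Every $S$-torsion-free $R$-module $M$ has an invariant order.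

**Proof.** Call $P\subseteq M$ a cone if $0\in P$, $P$ is closed under addition and under multiplication by $Q$, and $P\cap-P=\{0\}$. By Zorn's lemma there is a maximal cone $P$. It is closed under multiplication by $S$. We show $P\cup-P=M$; then $x\le y\iff y-x\in P$ is an invariant order.

Suppose $a\notin P\cup-P$. The set $P+(S\cup\{0\})a$ is closed under addition and under $Q$ and strictly contains $P$. By maximality it is not a cone, so
$$b+sa=-(b'+s'a)\ne0\quad\text{for some }b,b'\in P,\ s,s'\in S\cup\{0\}.$$
If $s=s'=0$, then $b=-b'\in P\cap-P=\{0\}$, a contradiction. So $s_1=s+s'\in S$ and $s_1a=-(b+b')\in-P$. The same argument for $-a$ gives $s_2\in S$ with $s_2a\in P$. Then $s_1s_2a=s_2(s_1a)\in-P$ and $s_1s_2a=s_1(s_2a)\in P$, so $s_1s_2a=0$. As $M$ is $S$-torsion-free, $a=0\in P$, a contradiction. $\square$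

## 10. A weight and a positive point at which initial forms vanish

**Definition (initial forms).** For $w\in\operatorname{Hom}(Q,\mathbb Z)$ and $0\ne f=\sum n_qq$ (with coefficients in $\mathbb Z$ or $\mathbb Q$), let $\operatorname{in}_wf$ be the sum of the terms $n_qq$ with $n_q\ne0$ and $w(q)$ maximal.

For $f=y+(x-1)^2$ and $w(x)=0$, $w(y)=-1$ we have $\operatorname{in}_wf=(x-1)^2$. For $w=0$, $\operatorname{in}_wf=f$. Always $\operatorname{in}_w(qf)=q\operatorname{in}_wf$ for $q\in Q$.

**Lemma 11.** Let $\mathfrak p$ be a prime of $R$ with $\mathfrak p\cap S=\emptyset$. There are homomorphisms $w:Q\to\mathbb Z$ and $\chi:Q\to\mathbb R_{>0}$ such that $\chi(\operatorname{in}_wf)=0$ for all $0\ne f\in\mathfrak p$, where $\chi$ is extended linearly.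

**Step 1: sizes of elements of $Q$.** *The aim is to compare elements of $Q$ coarsely.* Let $D=R/\mathfrak p$. It is a domain and $\mathfrak p\cap S=\emptyset$, so $D$ is $S$-torsion-free. By Lemma 10 it has an invariant order; reversing it if necessary, assume $1>0$. The image $\bar q$ of $q\in Q$ is then positive. Write $q\le q'$ if $\bar q\le n\bar q'$ for some integer $n\ge1$. This is transitive, $Q$-invariant and total. Write $q\sim q'$ if $q\le q'\le q$, and $q<q'$ if $q\le q'\not\le q$. Then $Q_0=\{q:q\sim1\}$ is a subgroup, and $Q/Q_0$ is a totally ordered abelian group. It is finitely generated and torsion-free, hence free of finite rank.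

**Step 2: standard parts.** *The aim is to turn elements of finite size into real numbers.* Let $D_{\rm fin}=\{d\in D:|d|\le n\cdot1\text{ for some }n\}$, a subgroup of $D$. For $d\in D_{\rm fin}$ let $L(d)=\{a/b: a\in\mathbb Z,\ b\ge1,\ a\cdot1\le bd\}$ and $\operatorname{st}(d)=\sup L(d)$.

In an ordered abelian group $a\cdot1\le bd$ iff $ca\cdot1\le cbd$ for $c\ge1$, so membership of $a/b$ depends only on the fraction. If $a'/b'\le a/b\in L(d)$, then $a'b\cdot1\le ab'\cdot1\le bb'd$, so $a'/b'\in L(d)$: the set is closed downward. If $-n\cdot1\le d\le n\cdot1$, then $-n\in L(d)$, and $a/b\in L(d)$ implies $a\cdot1\le bn\cdot1$, so $a/b\le n$. Hence $\operatorname{st}(d)\in\mathbb R$. Clearly $d\le d'$ implies $L(d)\subseteq L(d')$, so $\operatorname{st}$ is monotone, and $\operatorname{st}(n\cdot1)=n$.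

It is additive. Let rationals $\rho<\operatorname{st}(d)$ and $\rho'<\operatorname{st}(d')$ have common denominator $b$, $\rho=a/b$, $\rho'=a'/b$. Then $a\cdot1\le bd$, $a'\cdot1\le bd'$, so $\rho+\rho'\in L(d+d')$. Hence $\operatorname{st}(d+d')\ge\operatorname{st}(d)+\operatorname{st}(d')$. If instead $\rho>\operatorname{st}(d)$ and $\rho'>\operatorname{st}(d')$, then $a\cdot1>bd$, $a'\cdot1>bd'$, so $(a+a')\cdot1>b(d+d')$ and $\rho+\rho'\notin L(d+d')$; by downward closure $\operatorname{st}(d+d')\le\rho+\rho'$. This gives the other inequality.

It is unique up to scaling: an additive monotone map $\kappa:D_{\rm fin}\to\mathbb R$ with $\kappa(1)=c$ equals $c\cdot\operatorname{st}$. Indeed $c\ge0$, and $a\cdot1\le bd$ gives $(a/b)c\le\kappa(d)$, so $c\operatorname{st}(d)\le\kappa(d)$. Apply this to $-d$ to get the reverse inequality.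

**Step 3: the character $\chi$.** *The aim is to read a positive point off $\operatorname{st}$.* If $q<1$, then $1\le n\bar q$ fails for every $n$, so $0<n\bar q<1$ for all $n$ and $\operatorname{st}(\bar q)=0$. If $q\in Q_0$, then $\bar q\in D_{\rm fin}$ and $1\le n\bar q$ for some $n$, so $\chi(q):=\operatorname{st}(\bar q)\ge1/n>0$. For $q\in Q_0$ multiplication by $q$ maps $D_{\rm fin}$ to itself, and $d\mapsto\operatorname{st}(qd)$ is additive and monotone with value $\chi(q)$ at $1$. By uniqueness $\operatorname{st}(qd)=\chi(q)\operatorname{st}(d)$, and with $d=\bar q'$, $q'\in Q_0$, we get $\chi(qq')=\chi(q)\chi(q')$. Since $Q/Q_0$ is free, $Q_0$ has a complement in $Q$; extend $\chi$ to $Q$ by $1$ on it.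

**Step 4: initial forms for the preorder.** *The aim is the conclusion of the lemma with $\le$ instead of $w$.* For $0\ne f=\sum n_qq$ let $\operatorname{in}_\le f$ be the sum of the terms with $q$ in the $\le$-top class of the support. Then
$$\chi(\operatorname{in}_\le f)=0\quad\text{for all }0\ne f\in\mathfrak p.\qquad(4)$$
Indeed, let $q_0$ be in the top class. In $D$ we have $\sum n_q\,\overline{qq_0^{-1}}=0$, and all $qq_0^{-1}\le1$, so all these elements are in $D_{\rm fin}$. Apply $\operatorname{st}$; the terms with $q<q_0$ contribute $0$, and $\sum_{q\sim q_0}n_q\chi(qq_0^{-1})=0$. Multiply by $\chi(q_0)$.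

It remains to replace $\le$ by a weight with values in $\mathbb Z$. We cannot simply choose $w$ positive on all positive elements of $Q/Q_0$: if $Q/Q_0\cong\mathbb Z^2$ with the lexicographic order, every homomorphism to $\mathbb Z$ kills some positive element. But finitely many inequalities can always be met, and a division algorithm shows that finitely many are enough. To have a finite division algorithm we homogenize.

**Step 5: finitely many test elements.** *The aim is to find elements of $\mathfrak p$ that control all others.* Let $x_1,\dots,x_r$ be a basis of $Q$, so that $Q$ consists of Laurent monomials. Let $T=\mathbb Q[x_0,\dots,x_r]$, and for $\Phi\in T$ put $\Phi^\circ=\Phi(1,x_1,\dots,x_r)$. Let $I_d=\{\Phi\in T_d:\Phi^\circ\in\mathbb Q\mathfrak p\}$; then $I=\bigoplus_dI_d$ is a homogeneous ideal. On monomials of a fixed degree $\mu\mapsto\mu^\circ$ is injective. Order monomials of equal degree by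
$$\mu\prec\nu\iff\mu^\circ<\nu^\circ,\ \text{or}\ \mu^\circ\sim\nu^\circ\text{ and }\mu<_{lex}\nu.$$
This is total in each degree and compatible with multiplication by monomials. Write $\operatorname{lm}_\prec$ for the leading (largest) monomial. By Dickson's lemma, any set of monomials has finitely many elements such that each element of the set is divisible by one of them. So there are nonzero homogeneous $g_1,\dots,g_m\in I$ such that the $\prec$-leading monomial of every nonzero homogeneous element of $I$ is divisible by some $\operatorname{lm}_\prec(g_i)$.

**Step 6: the weight.** *The aim is a $w$ that agrees with $\le$ on the test elements.* We want $w\in\operatorname{Hom}(Q,\mathbb Z)$ vanishing on $Q_0$ such that for all $i$ and all $\mu,\nu\in\operatorname{supp}g_i$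
$$\mu^\circ<\nu^\circ\implies w(\mu^\circ)<w(\nu^\circ).$$
This asks for a homomorphism $Q/Q_0\to\mathbb Z$ that is positive on finitely many positive elements $u_j$ of the ordered group $Q/Q_0$. By Gordan's theorem it exists unless $\sum\lambda_ju_j=0$ (additive notation) for some integers $\lambda_j\ge0$, not all $0$. In an ordered group such a sum is positive, so this does not happen. Fix $w$.

Let $\prec_w$ be defined like $\prec$, with comparison of $w(\mu^\circ)$ in place of $\le$; it is again total in each degree and multiplicative. On $\operatorname{supp}g_i$ the orders $\prec$ and $\prec_w$ coincide: if $\mu^\circ<\nu^\circ$, use the choice of $w$; if $\mu^\circ\sim\nu^\circ$, then $w(\mu^\circ)=w(\nu^\circ)$, because $w$ vanishes on $Q_0$, and both orders use $<_{lex}$. Hence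
$$\operatorname{lm}_{\prec_w}(g_i)=\operatorname{lm}_\prec(g_i),\qquad \operatorname{in}_w(g_i^\circ)=\operatorname{in}_\le(g_i^\circ).\qquad(5)$$

**Step 7: division with respect to $\prec_w$.** *The aim is to show that the $g_i$ also control $I$ for the new order.* For a subspace of $T_d$, the number of its leading monomials with respect to a total order of the monomials equals its dimension, by Gaussian elimination. The set of $\prec_w$-leading monomials of $I_d$ contains all degree-$d$ monomial multiples of the $\operatorname{lm}(g_i)$, by (5) and multiplicativity. So it contains all $\prec$-leading monomials of $I_d$. Both sets have $\dim I_d$ elements, so they are equal, and every $\prec_w$-leading monomial of $I_d$ is a multiple of some $\operatorname{lm}(g_i)$. Therefore, for $0\ne\Phi\in I_d$, we can subtract a scalar times $\lambda g_i$ with $\lambda$ a monomial so that the $\prec_w$-leading monomial drops (or the result is $0$), and repeat. As $T_d$ has finitely many monomials, we end with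
$$\Phi=\sum_jc_j\lambda_jg_{i_j},\qquad \operatorname{lm}_{\prec_w}(\lambda_jg_{i_j})\preceq_w\operatorname{lm}_{\prec_w}(\Phi),$$
with $c_j\in\mathbb Q$ and monomials $\lambda_j$.

**Step 8: conclusion.** *The aim is to take top weights in this formula.* Let $W$ be the maximal $w$-weight in $\Phi^\circ$. No $\lambda_j^\circ g_{i_j}^\circ$ has terms of weight greater than $W$. Comparing components of weight $W$,
$$\operatorname{in}_w(\Phi^\circ)=\sum_jc_j\lambda_j^\circ\operatorname{in}_w(g_{i_j}^\circ),$$
summed over those $j$ for which $\lambda_j^\circ g_{i_j}^\circ$ has top weight $W$. An integer multiple of $g_i^\circ$ lies in $\mathfrak p$, so (5) and (4) give $\chi(\operatorname{in}_w(g_i^\circ))=\chi(\operatorname{in}_\le(g_i^\circ))=0$. Hence $\chi(\operatorname{in}_w(\Phi^\circ))=0$. Finally, every $0\ne f\in\mathfrak p$ becomes, after multiplication by a Laurent monomial $q$, a polynomial, and homogenizing it with $x_0$ gives $\Phi\in I$ with $\Phi^\circ=qf$. As $\operatorname{in}_w(qf)=q\operatorname{in}_wf$, we get $\chi(\operatorname{in}_wf)=0$. $\square$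

## 11. A fraction field with a computable invariant order

**Lemma 12.** Let $\mathfrak p$ be a prime of $R$ with $\mathfrak p\cap S=\emptyset$. There is a prime $\mathfrak p''\supseteq\mathfrak p$ such that $F=\operatorname{Frac}(R/\mathfrak p'')$ has a computable invariant order. In particular $\mathfrak p''\cap S=\emptyset$.

The last sentence is clear: in a module with an invariant order $s\cdot1\ne0$ for $s\in S$. Take $w,\chi$ from Lemma 11.

**Case $w=0$.** Here $\chi(\mathfrak p)=0$, so the finitely generated ideal $\mathfrak p$ has a zero in $(\mathbb R_{>0})^r$. By Tarski's transfer principle, a finite system of polynomial equations and strict inequalities with integer coefficients that is solvable in $\mathbb R$ is solvable in real algebraic numbers. So there is $\eta:R\to\mathbb R$ with $\eta(Q)\subset\mathbb R_{>0}$, $\eta(\mathfrak p)=0$ and $k=\mathbb Q(\eta(Q))$ a real number field. Put $\mathfrak p''=\ker\eta$. Then $F\cong k$ with its order from $\mathbb R$, which is invariant because $\eta(Q)>0$, and computable because signs of real algebraic numbers are decidable.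

**Case $w\neq0$.** Dividing $w$ by a positive integer does not change initial forms, so assume $w$ onto. Write $Q=Q_w\times\langle\tau\rangle$ with $Q_w=\ker w$ and $w(\tau)=-1$.

**Step 1: an algebraic point at $\tau=0$.** *The aim is to put the positive point over a number field.* Let $D_0\subseteq D$ be the image of $\mathbb Z[Q_w][\tau]$, a Noetherian domain with $D=D_0[\tau^{-1}]$. Let $\psi:\mathbb Z[Q_w][\tau]\to\mathbb R$ be $\chi$ on $Q_w$, with $\tau\mapsto0$. It kills $\mathfrak p\cap\mathbb Z[Q_w][\tau]$: let $0\ne f=\sum f_i\tau^i$ be in it, with $f_i\in\mathbb Z[Q_w]$; the terms of $f_i\tau^i$ have weight $-i\le0$. If $f_0\ne0$, then $\operatorname{in}_wf=f_0$ and $\psi(f)=\chi(f_0)=0$ by Lemma 11. If $f_0=0$, then $\psi(f)=0$.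

Let $J$ be the kernel of $\mathbb Z[Q_w]\to D_0/\tau D_0$. For $g\in J$ there is $h\in\mathbb Z[Q_w][\tau]$ with $g-\tau h\in\mathfrak p$, so $\chi(g)=\psi(g-\tau h)=0$. The finitely generated ideal $J$ has a positive real zero, hence by Tarski a positive real algebraic one. We obtain
$$\eta:D_0\to D_0/\tau D_0=\mathbb Z[Q_w]/J\to k,$$
where $k=\mathbb Q(\eta(Q_w))\subset\mathbb R$ is a number field, $\eta(Q_w)\subset k_{>0}$ and $\eta(\tau)=0$.

**Step 2: down to dimension one.** *The aim is a one-dimensional local domain in which $\tau$ is nonzero.* Let $P=\ker\eta\ni\tau$ and $O=(D_0)_P$. This is a Noetherian local domain. It contains $\mathbb Q$, as $\eta(n)=n\ne0$ for nonzero integers $n$, and its residue field is $\operatorname{Frac}(\eta(D_0))=k$. In $D$ the element $\tau$ is a unit, so $\tau\ne0$ in $O$. Choose a prime $\mathfrak p_1$ of $O$ maximal among the primes not containing $\tau$; the prime $0$ is one of these. Put $O'=O/\mathfrak p_1$, with maximal ideal $\mathfrak m'\ni\tau\ne0$. Every nonzero prime of $O'$ contains $\tau$.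

We claim $\dim O'=1$. It is at least $1$ because $\mathfrak m'\ne0$. By Krull's principal ideal theorem the minimal primes over $\tau$ have height $1$, and they are finite in number. If $\dim O'\ge2$, then $\mathfrak m'$ is not one of them, and by prime avoidance there is $y\in\mathfrak m'$ outside all of them; $y\neq0$. A minimal prime $\mathfrak q$ over $y$ has height $1$ and is nonzero, so it contains $\tau$, hence contains a minimal prime over $\tau$, and equals it by height. But $y\in\mathfrak q$, a contradiction.

**Step 3: the field and a discrete valuation.** *The aim is to measure orders of vanishing.* Let $F=\operatorname{Frac}(O')$. Since $\tau$ is nonzero in $O'$, the map $D_0\to O'\subset F$ extends to $D\to F$. Let $\mathfrak p''\supseteq\mathfrak p$ be the kernel of $R\to F$. As $O'$ is a localization of the image of $D_0$, we have $F=\operatorname{Frac}(R/\mathfrak p'')$.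

By the Krull–Akizuki theorem (Matsumura, *Commutative Ring Theory*, Thm 11.7), the integral closure $\tilde O$ of $O'$ in $F$ is Noetherian of dimension $1$, so a Dedekind domain, and $\tilde O/\mathfrak a$ has finite length over $O'$ for every ideal $\mathfrak a\ne0$. By integrality all maximal ideals of $\tilde O$ lie over $\mathfrak m'$, so they contain $\tau$. As $\tilde O/\tau\tilde O$ has finite length, there are finitely many of them. Their residue fields are $O'$-modules of finite length killed by $\mathfrak m'$, so they are finite over $k$. Fix one, $\mathfrak n$. Let $V=\tilde O_{\mathfrak n}$, a discrete valuation ring with valuation $v$, residue field $k'\supseteq k$ (a number field) and uniformizer $\pi$. Each $q\in Q_w$ is a unit of $D_0$, so $v(q)=0$, with residue $\eta(q)\in k_{>0}$. Put $e=v(\tau)\ge1$.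

**Step 4: the order.** *The aim is to generalize the twist by $(-1)^j$ of Section 8.* Order $k'$ lexicographically with respect to a $k$-basis, with $k$ ordered as a subfield of $\mathbb R$; this order is additive and invariant under multiplication by $k_{>0}$. For $x\in F^\times$ let $\operatorname{ac}(x)\in k'^\times$ be the residue of $x\pi^{-v(x)}$. It is multiplicative. Put $c=\operatorname{ac}(\tau)$. Write $v(x)=je+i$ with $0\le i<e$, and define
$$x>0\iff c^{-j}\operatorname{ac}(x)>0\text{ in }k'.\qquad(6)$$
Since $\operatorname{ac}(-x)=-\operatorname{ac}(x)$, exactly one of $x,-x$ is positive. Let $x,y>0$. If $v(x)<v(y)$, then $x+y$ has the same $v$ and $\operatorname{ac}$ as $x$, so $x+y>0$. If $v(x)=v(y)$, then $c^{-j}(\operatorname{ac}(x)+\operatorname{ac}(y))>0$. In particular $\operatorname{ac}(x)+\operatorname{ac}(y)\ne0$, so $v(x+y)=v(x)$, $\operatorname{ac}(x+y)=\operatorname{ac}(x)+\operatorname{ac}(y)$, and $x+y>0$. Multiplication by $q\in Q_w$ keeps $v$ and multiplies $\operatorname{ac}$ by $\eta(q)\in k_{>0}$, so it preserves signs. Multiplication by $\tau$ replaces $j$ by $j+1$ and $\operatorname{ac}(x)$ by $c\operatorname{ac}(x)$, so $c^{-j}\operatorname{ac}(x)$ is unchanged.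 Hence the order is invariant. In the example of Section 8, with $\tau=y$ and $\pi=x-1$, we have $e=2$ and $c=-1$, and (6) is the order found there.

**Step 5: computability.** *The aim is to compute $v$ and $\operatorname{ac}$ by searches.* The elements chosen below are fixed once and are finite data. By Lemma 7, $F$ is a computable field. The subring $O'$ is r.e. in $F$: it consists of the images of $a/b$ with $a,b\in\mathbb Z[Q_w][\tau]$ and $\eta(b)\ne0$. So $\tilde O$ is r.e.: search for monic equations over $O'$. Choose $g\in\tilde O\setminus\mathfrak n$ lying in all other maximal ideals of $\tilde O$. Then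
$$V=\bigcup_{N\ge0}g^{-N}\tilde O.$$
Here "$\supseteq$" holds because $g\in V^\times$. Conversely, if $x\in V$, then for large $N$ the element $g^Nx$ lies in the localization of $\tilde O$ at each of the finitely many maximal ideals, and the intersection of these localizations is $\tilde O$. Hence $V$ is r.e.

Fix $\vartheta\in V$ lifting a primitive element $\bar\vartheta$ of $k'/\mathbb Q$, of degree $\delta$. Recall $\mathbb Q\subset V$. Every $x\in F^\times$ can be written as
$$x=\pi^N\bigl(h(\vartheta)+\pi y\bigr),\qquad N\in\mathbb Z,\ y\in V,\ 0\ne h\in\mathbb Q[X],\ \deg h<\delta.$$
Indeed, take $N=v(x)$ and let $h(\bar\vartheta)$ be the residue of $x\pi^{-N}$. Conversely, in any such expression $h(\bar\vartheta)\neq0$, because $\deg h<\delta$, so $v(x)=N$ and $\operatorname{ac}(x)=h(\bar\vartheta)$. So a search over $N$, $h$ and $y$ finds $v(x)$ and $\operatorname{ac}(x)$. The order on $k'$ is decidable: coordinates with respect to the $k$-basis are found by linear algebra, and signs in $k$ are decidable. So the order (6) is computable. $\square$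

## 12. Lifting along powers of a maximal ideal

**Proof of Proposition 9.** Take $\mathfrak p''$ and $F$ from Lemma 12. Let $\Lambda$ be the localization of $D=R/\mathfrak p$ at $\mathfrak p''/\mathfrak p$. It is a Noetherian local domain with maximal ideal $\mathfrak m$ and residue field $F$. Since $S\cap\mathfrak p''=\emptyset$, we have $S^{-1}D\subseteq\Lambda$. It suffices to order $\Lambda$. As in the Taylor expansion at $x=1$ of Section 8, we use the first nonzero layer.

**Step 1: bases of the layers.** *The aim is to compute in $\mathfrak m^j/\mathfrak m^{j+1}$.* Let $d_j=\dim_F\mathfrak m^j/\mathfrak m^{j+1}$. By Hilbert–Samuel $d_j$ agrees with a polynomial in $j$ for large $j$, so $j\mapsto d_j$ is a computable function: a finite table and a polynomial. Let $b_1,\dots,b_l$ generate $\mathfrak p''$ as an ideal of $R$. The degree-$j$ monomials in the $b$'s generate the ideal $\mathfrak m^j$ of $\Lambda$, so they span $\mathfrak m^j/\mathfrak m^{j+1}$ over $F$. For each $j$ search for $d_j$ such monomials $\mu^{(j)}_1,\dots,\mu^{(j)}_{d_j}$ spanning all the others, in the following sense: for each degree-$j$ monomial $\mu$ find $s\in R\setminus\mathfrak p''$, $a_i\in R$ and an $R$-combination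 $\rho$ of monomials of degree $j+1$ with
$$s\mu-\sum_ia_i\mu_i^{(j)}-\rho\in\mathfrak p.\qquad(7)$$
Membership in $\mathfrak p$ and $\mathfrak p''$ is decidable by Lemma 7. If (7) holds, then $\mu$ is in the span of the $\mu^{(j)}_i$ modulo $\mathfrak m^{j+1}$, because $s$ is a unit of $\Lambda$. Conversely, some $d_j$ of the monomials form a basis of the layer; for these, write the class of $\mu$ with coefficients in $F$, lift to $\Lambda$, and clear denominators by an element of $R\setminus\mathfrak p''$ to obtain (7). So the search succeeds, and a spanning set of $d_j$ elements is a basis.

**Step 2: leading layer and coordinates.** *The aim is to locate a given element in the filtration.* Let $0\ne\lambda=x/y\in\Lambda$ with $x\in R\setminus\mathfrak p$, $y\in R\setminus\mathfrak p''$. Search for $j\ge0$, $s\in R\setminus\mathfrak p''$, elements $a_i\in R$ not all in $\mathfrak p''$, and an $R$-combination $\rho$ of monomials of degree $j+1$ with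
$$sx-\sum_ia_i\mu_i^{(j)}-\rho\in\mathfrak p.$$
If this holds, the class of $sx$ in $\mathfrak m^j/\mathfrak m^{j+1}$ is $\sum\bar a_i\mu_i^{(j)}\ne0$, where $\bar a_i$ is the image of $a_i$ in $F$. As $s$ and $y$ are units of $\Lambda$, this means $\lambda\in\mathfrak m^j\setminus\mathfrak m^{j+1}$, and the class of $\lambda$ has coordinates $(a_i/(sy))_i\in F^{d_j}$. By Krull's intersection theorem $\bigcap_j\mathfrak m^j=0$, so there is a unique $j$ with $\lambda\in\mathfrak m^j\setminus\mathfrak m^{j+1}$, and for it the expression exists, by clearing denominators as in Step 1. So the search succeeds and computes $j$ and the coordinates.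

**Step 3: the order on $\Lambda$.** *The aim is to transport the order of $F$.* Put $\lambda>0$ iff the first nonzero coordinate of its class in $\mathfrak m^j/\mathfrak m^{j+1}$ is $>0$ in the order of Lemma 12. Exactly one of $\lambda,-\lambda$ is positive for $\lambda\ne0$. For positive $\lambda,\lambda'$ with different $j$, the sum has the class of the one with smaller $j$. For equal $j$, the coordinate vectors are both lexicographically positive in $F^{d_j}$, so their sum is lexicographically positive and nonzero, and it represents the class of $\lambda+\lambda'$. So the order is total and additive. Each $q\in Q$ acts on $\mathfrak m^j/\mathfrak m^{j+1}$ as the scalar given by its image in $F$, and the order of $F$ is invariant under multiplication by it; so the order of $\Lambda$ is $Q$-invariant. It is computable by Step 2 and Lemma 12. Restricting it to $S^{-1}D$ proves Proposition 9. $\square$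

By Lemma 8, Theorem B′ follows, and by Lemma 6 and the translation of words in Section 6, so does Theorem B. $\blacksquare$
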